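# Nerves of finitely presentable monoids that become Kan after exactly $n+1$ applications of $\mathrm{Ex}$

## 1. The natural numbers: not Kan before $\mathrm{Ex}$, Kan after it

We work with simplicial sets. The $r$-simplices of $\Delta_k$ are the weakly increasing sequences of length $r+1$ in $\{0,\dots,k\}$, and the faces of $\Delta_k$ correspond to the nonempty subsets of $\{0,\dots,k\}$. For $k\ge 1$ and $0\le i\le k$, the horn $\Lambda^i_k$ is the union of the codimension-one faces that contain the vertex $i$. So a nonempty $a\subseteq\{0,\dots,k\}$ is a face of $\Lambda^i_k$ if and only if $a\not\supseteq\{0,\dots,k\}\setminus\{i\}$; exactly two faces of $\Delta_k$ are missing from the horn, the top face and the face opposite $i$. A simplicial set $Y$ is a **Kan complex** if every map $\Lambda^i_k\to Y$ extends to $\Delta_k$.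

The nerve $N\mathcal C$ of a small category $\mathcal C$ has as $r$-simplices the strings of $r$ composable arrows. The functor $N$ from small categories to simplicial sets is fully faithful. A monoid is a category with one object, with composition $g\circ h=gh$.

The barycentric subdivision $\mathrm{Sd}\,\Delta_k$ is the nerve of the poset of nonempty subsets of $\{0,\dots,k\}$ under inclusion. It extends to a colimit-preserving functor $\mathrm{Sd}$ on simplicial sets, left adjoint to Kan's functor $\mathrm{Ex}$, where $(\mathrm{Ex}\,Y)_k=\mathrm{Hom}(\mathrm{Sd}\,\Delta_k,Y)$. We write $\mathrm{Ex}^n$ for the $n$-fold iterate, with $\mathrm{Ex}^0$ the identity.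

A category is finitely presentable if it is presented by finitely many objects, finitely many generating arrows and finitely many relations. For a monoid this is an ordinary finite monoid presentation.

How many times must one apply $\mathrm{Ex}$ to the nerve of a category before it becomes Kan? Two facts are known:

1. $N\mathcal C$ is a Kan complex if and only if $\mathcal C$ is a groupoid.
2. (Latch–Thomason–Wilson) $\mathrm{Ex}(N\mathcal C)$ is a Kan complex if and only if $\mathcal C$ admits a left calculus of fractions with respect to all of its morphisms. This means: arrows $s,f$ with the same source can be completed to a commutative square $s'f=f's$, and whenever $fs=gs$ there is $t$ with $tf=tg$.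

The following conjecture is from Tibor Beke, "Fibrations of simplicial sets", arXiv:0810.4960 (2008).

**Conjecture.** For any $n\ge 0$, there exist finitely presentable categories $\mathcal C$ (even monoids) such that $\mathrm{Ex}^n(N\mathcal C)$ is not a Kan complex, but $\mathrm{Ex}^{n+1}(N\mathcal C)$ is.

We shall prove it, including the parenthesis. The easy case is $n=0$, with $\mathcal C=(\mathbb N,+)$, which is free on one generator and so finitely presentable.

**Proof for $n=0$.** The monoid $\mathbb N$ is not a group, so $N\mathbb N$ is not Kan by fact (1). It is commutative and cancellative, so it admits a left calculus of fractions with respect to all its elements: the square is $fs=sf$, and $fs=gs$ forces $f=g$. So $\mathrm{Ex}(N\mathbb N)$ is Kan by fact (2). $\square$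

It is worth doing this again by hand, because the hand proof shows what to generalize. The horn $\Lambda^0_2\to N\mathbb N$ with label $1$ on the edge $0\to1$ and label $0$ on $0\to 2$ has no filler, since one would need $x\in\mathbb N$ with $x+1=0$. So $N\mathbb N$ is not Kan.

Now consider a horn $\Lambda^i_k\to \mathrm{Ex}(N\mathbb N)$. By adjunction, and by a translation proved in Section 2, it is a functor $m$ to $\mathbb N$ from the poset of faces of $\Lambda_k^i$. That is, it is a family $m_{ab}\in\mathbb N$ for faces $a\subseteq b$, with $m_{aa}=0$ and $m_{ab}+m_{bc}=m_{ac}$. We must extend it to all faces of $\Delta_k$. First we write it as a difference of potentials. For a face $a$ of the horn put $\bar a=a\cup\{i\}$, again a face of the horn, and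
$$g_a=m_{a\bar a}-m_{\{i\}\bar a}\in\mathbb Z .$$
For $a\subseteq b$ we have $m_{ab}+m_{b\bar b}=m_{a\bar b}=m_{a\bar a}+m_{\bar a\bar b}$ and $m_{\{i\}\bar b}=m_{\{i\}\bar a}+m_{\bar a\bar b}$, so
$$g_a-g_b=m_{a\bar a}-m_{b\bar b}+m_{\{i\}\bar b}-m_{\{i\}\bar a}=m_{a\bar a}-m_{b\bar b}+m_{\bar a\bar b}=m_{ab}.$$
Next we give both missing faces the potential $\min_a g_a$, the minimum being over the faces of the horn. A missing face is never contained in a face of the horn. So $g_a-g_b\ge 0$ for all faces $a\subseteq b$ of $\Delta_k$, and $m_{ab}=g_a-g_b$ is the extension.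

Two things happened. The monoid sits in a group, and functors from our posets to the group come from potentials. After that, extending the functor means solving inequalities in a poset. Indeed, let $\mathbb Z$ act by translation on $P=\mathbb Z$ with the reversed order, and let $p_0=0$; then $\mathbb N=\{g: gp_0\le p_0\}$. One subdivision suffices here because every finite subset of $P$ has an upper bound.

What changes for $n\ge1$? Facts (1) and (2) speak only about $\mathrm{Ex}^0$ and $\mathrm{Ex}^1$, so we must test horns on iterated subdivisions directly. The poset $P$ must be less accommodating than $\mathbb Z$: extension must fail on $n$-fold subdivided horns and succeed on $(n+1)$-fold ones. A group must act transitively on $P$, so that $P$ can be encoded by one monoid. And that monoid must be finitely presentable. The second demand will damage the obvious solution of the first, and the third decides which group we use.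

## 2. Horns in $\mathrm{Ex}^n(N\mathcal C)$ as functors on subdivided posets

**Definition (chains and subdivided posets).** For a poset $Q$, $\mathrm{ch}(Q)$ is the poset of nonempty finite chains of $Q$, ordered by inclusion. For a nonempty subcomplex $K\subseteq\Delta_k$, let $S^1(K)$ be the poset of nonempty faces of $K$, and $S^{j+1}(K)=\mathrm{ch}(S^j(K))$.

**Step 1: $\mathrm{Sd}$ is computed by chains.** The purpose is to replace simplicial sets by posets. Let $Q$ be a poset. Consider the simplicial subsets $N\sigma\subseteq NQ$, for $\sigma\in\mathrm{ch}(Q)$. A simplex $x_0\le\dots\le x_r$ lies in $N\sigma$ iff $\sigma\supseteq\{x_0,\dots,x_r\}$, so the indices $\sigma$ for which it lies in $N\sigma$ have a least element. Hence all its copies are identified in the colimit, and $NQ=\mathrm{colim}_\sigma N\sigma$. Since $\mathrm{Sd}$ preserves colimits and $N\sigma$ is a standard simplex, $\mathrm{Sd}(NQ)=\mathrm{colim}_\sigma N(\mathrm{ch}\,\sigma)$. A simplex $c_0\subseteq\dots\subseteq c_r$ of $N(\mathrm{ch}\,Q)$ lies in $N(\mathrm{ch}\,\sigma)$ iff $\sigma\supseteq c_r$, so again there is a least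 index and the colimit is $N(\mathrm{ch}\,Q)$. Thus
$$\mathrm{Sd}(NQ)=N(\mathrm{ch}\,Q).$$
The same argument with the faces $\sigma\in S^1(K)$ gives $\mathrm{Sd}\,K=NS^1(K)$ for $K\subseteq\Delta_k$: a simplex of $K$ lies in the face $\sigma$ iff $\sigma$ contains its vertices, and $c_0\subseteq\dots\subseteq c_r$ lies in the subdivision of $\sigma$ iff $\sigma\supseteq c_r$. By induction $\mathrm{Sd}^nK=NS^n(K)$ for $n\ge1$.

**Step 2: the test.** Since $\mathrm{Sd}\dashv\mathrm{Ex}$ and $N$ is fully faithful, a map $K\to\mathrm{Ex}^n(N\mathcal C)$ is the same as a functor $S^n(K)\to\mathcal C$. Therefore: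

> **(2.1)** For $n\ge 1$, $\mathrm{Ex}^n(N\mathcal C)$ is Kan iff every functor $S^n(\Lambda^i_k)\to\mathcal C$ extends to $S^n(\Delta_k)$, for all $k\ge1$ and all $i$.

If $\mathcal C$ is a poset, functors are order-preserving maps.

> **(2.2)** $S^n(\Lambda^i_k)$ is a nonempty down-closed subset of $S^n(\Delta_k)$.

For $n=1$ this is clear. For larger $n$: for any subset $Q_0\subseteq Q$, a subchain of a chain in $Q_0$ is a chain in $Q_0$, so $\mathrm{ch}(Q_0)$ is down-closed in $\mathrm{ch}(Q)$.

**Definition (fence).** $Z_L=\{0,1,\dots,L\}$, with $x<y$ iff $x$ is even, $y$ is odd and $|x-y|=1$. For example, $Z_4$ is $0<1>2<3>4$. Even elements are minimal, odd elements are maximal, and comparable elements differ by at most $1$.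

Fences appear by themselves. Sending $\{i\}\mapsto 2i$ and $\{i,i+1\}\mapsto 2i+1$ gives $\mathrm{ch}(Z_L)\cong Z_{2L}$. Since $S^1(\Delta_1)$ is $0<01>1$ and $S^1(\Lambda^1_2)$ is $0<01>1<12>2$, we get
$$S^n(\Delta_1)\cong Z_{2^n},\qquad S^n(\Lambda^1_2)\cong Z_{2^{n+1}}. \tag{2.3}$$
In the second fence the vertices $0,1,2$, regarded as iterated singletons, sit at positions $0,2^n,2^{n+1}$, since forming a singleton doubles the position.

**Definition (distance).** In a poset $Q$, $d(x,y)$ is the least $r$ (or $\infty$) such that there is a path $x=c_0,\dots,c_r=y$ of length $r$, meaning that consecutive terms are comparable (equality allowed). For a subset $A$, $d(x,A)=\min_{a\in A}d(x,a)$.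

Order-preserving maps do not increase $d$. In $Z_L$, $d(x,y)=|x-y|$. If $x,y$ are comparable, then $\{x\}\subseteq\{x,y\}\supseteq\{y\}$, so
$$d(\{x\},\{y\})\le 2\,d(x,y)\quad\text{in }\mathrm{ch}(Q). \tag{2.4}$$

## 3. Fences, surjections onto fences, and the monoids $M_L$

The triangle already shows what fences can do. Let $N=2^m$ with $m\ge1$, and suppose $L>N$. The map $D(i)=\min(i,L)$ from $Z_{2N}=S^m(\Lambda^1_2)$ to $Z_L$ is order preserving: for neighbors $i,i+1$, either both are left unchanged or both go to $L$. In $S^m(\Delta_2)$ the vertices $0$ and $2$ are joined by the subdivided third edge, a copy of $Z_N$, so they are at distance at most $N$. But $D(0)=0$ and $D(2N)=\min(2N,L)\ge N+1$. So $D$ does not extend, and $\mathrm{Ex}^m(NZ_L)$ is not Kan. The horn is $2N$ steps long and the missing edge only $N$. We shall see that this is the only kind of trouble: $\mathrm{Ex}^m(NZ_L)$ is Kan exactly when $L\le 2^m$. So the finite poset $Z_{2^n+1}$ answers the question for categories.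

For monoids we want to imitate $\mathbb N$. Let a group $G$ act transitively by automorphisms on a poset $P$, fix $p_0\in P$, and put $M=\{g\in G:gp_0\le p_0\}$. This is a submonoid, as $hp_0\le p_0$ gives $ghp_0\le gp_0\le p_0$. Lemma 6 will say that, for $n\ge1$, $\mathrm{Ex}^n(NM)$ is Kan iff $\mathrm{Ex}^n(NP)$ is. The first thing to try is to take $P$ to be a fence, and here transitivity stops us at once. If a poset with a transitive group of automorphisms has one minimal element, then all its elements are minimal and no two distinct elements are comparable. So neither $Z_L$ with $L\ge1$ nor an infinite fence can be used.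

We therefore spread the fence over a homogeneous space. Let $X=\{0,1\}^\omega$ be the Cantor set. A **cone** is a set $wX$ with $w$ a finite binary word. Cones are clopen and form a base of the topology, two cones are nested or disjoint, and $uX=u0X\sqcup u1X$. In particular:

> **(3.1)** Every nonempty clopen subset of $X$ can be divided into any prescribed finite number ($\ge1$) of nonempty clopen pieces.

If we took all continuous maps $X\to Z_L$ with the pointwise order, the constant map $0$ would be minimal, and we would be stuck again. The remedy is to keep only the surjective ones.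

**Definition ($P_L$).** $P_L$ is the poset of continuous surjective maps $f:X\to Z_L$ ($Z_L$ discrete), ordered pointwise.

For $L\ge1$ there is no minimal element: given $f\in P_L$, divide $f^{-1}(1)$ into two nonempty clopen pieces and lower the value on one of them to $0$. The new map is strictly smaller and still onto.

**Definition ($V$ and $M_L$).** Thompson's group $V$ consists of the homeomorphisms $g$ of $X$ for which there are partitions of $X$ into cones $w_1X,\dots,w_sX$ and $w'_1X,\dots,w'_sX$ with $g(w_ix)=w'_ix$. For example, $00x\mapsto 0x$, $01x\mapsto 10x$, $1x\mapsto 11x$ defines an element of $V$. The group $V$ acts on $P_L$ by $gf=f\circ g^{-1}$. Fix $p_0\in P_L$ and put $M_L=\{g\in V:gp_0\le p_0\}$.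

**Theorem A.** For $n\ge1$, $M=M_{2^n}$ is a finitely presentable monoid, $\mathrm{Ex}^n(NM)$ is not Kan, and $\mathrm{Ex}^{n+1}(NM)$ is Kan. For $n=0$, $M=(\mathbb N,+)$ has these properties. Hence the conjecture holds.

**Theorem B.**

1. For $L\ge2$, $m\ge0$: $\mathrm{Ex}^m(NM_L)$ is Kan iff $m\ge\lceil\log_2L\rceil+1$.
2. For $L,m\ge1$: $\mathrm{Ex}^m(NZ_L)$ is Kan iff $L\le2^m$, and $\mathrm{Ex}^m(NZ_L^{op})$ is Kan iff $L\le 2^m-1$.
3. For each $n\ge0$ there are infinitely many pairwise non-isomorphic finitely presentable monoids $M$ with $\mathrm{Ex}^n(NM)$ not Kan and $\mathrm{Ex}^{n+1}(NM)$ Kan.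

Besides facts (1) and (2) we use that $V$ is finitely presented (Higman, *Finitely presented infinite simple groups*, 1974; Cannon–Floyd–Parry, Enseign. Math. 42 (1996)). Only for Theorem B we also use that $V$ is simple and non-abelian (same sources), and that $\mathrm{Ex}$ preserves Kan complexes (Kan).

## 4. Extending a partial map into a fence

The purpose of this section is a complete list of the reasons why a function given on a subset of a poset does not extend to an order-preserving map into $Z_L$. Distance alone is too crude; we must watch the directions of the steps.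

**Definition (typed paths).** A step from $x$ to $y$ is a **type-$k$ step** if $x\le y$ when $k$ is odd, and $x\ge y$ when $k$ is even. For $1\le j\le j'$, a **$(j',j)$-path** from $s$ to $t$ is a sequence $s=c_0,\dots,c_r=t$ with $r=j'-j+1$ whose $i$-th step $c_{i-1}\to c_i$ has type $j'-i+1$. So the types are $j',j'-1,\dots,j$. For instance a $(2,1)$-path is $c_0\ge c_1\le c_2$.

In $Z_L$ the set $\{v:v\ge k\}$ (inequality of integers), $1\le k\le L$, is up-closed for $k$ odd and down-closed for $k$ even. Indeed, let $k$ be odd, $v\ge k$, and let $w$ lie above $v$ in the fence, $w\neq v$. Then $v$ is even, so $v\ge k+1$ and $w\ge v-1\ge k$. If $k$ is even and $w$ lies strictly below $v\ge k$ in the fence, then $v$ is odd, so $v\ge k+1$ and $w\ge k$. So this set is closed under type-$k$ steps.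

> **(4.1)** If there is a $(j',j)$-path from $s$ to $t$ in $Q$ with $1\le j\le j'\le L$, $F:Q\to Z_L$ is order preserving and $F(s)\ge j'$, then $F(t)\ge j$.

Proof: $F(c_0)\ge j'$ and the first step has type $j'$, so $F(c_1)\ge j'$. Then $F(c_1)\ge j'-1$ and the second step has type $j'-1$, so $F(c_2)\ge j'-1$; and so on, until $F(c_r)\ge j$.

**Lemma 1.** Let $S\subseteq Q$ be a subset of a poset and $h:S\to Z_L$ a function. Call **obstruction** a $(j',j)$-path in $Q$, $1\le j\le j'\le L$, from some $s\in S$ to some $t\in S$ with $h(s)\ge j'$ and $h(t)\le j-1$. If there is no obstruction, then $h$ extends to an order-preserving map $H:Q\to Z_L$.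

Note that an obstruction has length $j'-j+1\le L$. For $L=2$ there are three kinds: $s\le t$ with $h(s)\ge1$, $h(t)=0$; $s\ge t$ with $h(s)=2$, $h(t)\le1$; and $s\ge c\le t$ with $h(s)=2$, $h(t)=0$, where $c$ may lie outside $S$.

**Proof.** We build the sets that will be $\{H\ge j\}$, from the top down, making each as small as (4.1) permits. Put $A_0=Q$ and $A_j=\varnothing$ for $j>L$. For $j=L,\dots,1$ let $A_j$ be the closure of $A_{j+1}\cup\{s\in S:h(s)\ge j\}$ under type-$j$ steps (up-closure for $j$ odd, down-closure for $j$ even). Then $A_0\supseteq A_1\supseteq\cdots$, and we set $H(x)=\max\{j:x\in A_j\}\le L$.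

**Step 1: $H$ preserves order.** Let $x<y$ and $H(x)=j$.

Suppose $j$ is odd. Then $y\in A_j$ because $A_j$ is up-closed. Also $y\notin A_{j+1}$, because $A_{j+1}$ is down-closed (possibly empty) and $x\notin A_{j+1}$. So $H(y)=j$.

Suppose $j$ is even. Then $H(y)\ge j-1$: this is trivial if $j=0$, and otherwise $x\in A_{j-1}$, which is up-closed. Also $H(y)\le j+1$, since $A_{j+2}$ is down-closed (possibly empty) and $x\notin A_{j+2}$. So $H(y)\in\{j-1,j,j+1\}$, and as $j$ is even, $j\le H(y)$ in $Z_L$.

**Step 2: $H$ extends $h$.** Clearly $H(t)\ge h(t)$ for $t\in S$. Suppose $H(t)>h(t)$ and put $j=h(t)+1$, so $t\in A_j$. Then there is $c$ with a type-$j$ step $c\to t$ (possibly $c=t$) such that either $c\in S$ with $h(c)\ge j$, or $c\in A_{j+1}$. In the first case stop. In the second case repeat with $c$ and $j+1$ in place of $t$ and $j$. Since $A_{L+1}=\varnothing$, this stops at some level $j'\le L$ with an element $s\in S$, $h(s)\ge j'$. Read from $s$ to $t$, the steps have types $j',\dots,j$, and $h(t)=j-1$. This is an obstruction, which was excluded. $\square$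

## 5. A retraction onto the subdivided horn, defined near it

To exclude obstructions whose ends lie in $S^m(\Lambda^i_k)$ it would be pleasant to retract $S^m(\Delta_k)$ onto $S^m(\Lambda^i_k)$ by an order-preserving map. In general none exists: for $\Lambda_2^1$ it would not increase the distance between the vertices $0$ and $2$, which is $2^{m+1}$ in the horn but at most $2^m$ in the triangle. But a retraction exists on a neighborhood of the horn whose radius doubles, roughly, with each subdivision, and obstructions are short.

Let $Q^1$ be a poset, $Q^1_0\subseteq Q^1$ nonempty and down-closed, $Q^{m+1}=\mathrm{ch}(Q^m)$ and $Q^{m+1}_0=\mathrm{ch}(Q^m_0)$.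

**Lemma 2.** For each $m\ge1$ there are a subset $U^m$ with $Q^m_0\subseteq U^m\subseteq Q^m$ and an order-preserving $\rho^m:U^m\to Q_0^m$ that is the identity on $Q_0^m$, such that $U^m$ contains every $x$ with $d(x,Q_0^m)\le\lambda_m:=2^{m-1}-1$.

**Proof.** **Step 1: construction.** For $m=1$ take $U^1=Q^1_0$ and $\rho^1=\mathrm{id}$; this suffices as $\lambda_1=0$. Given $U^m$ and $\rho^m$, put
$$U^{m+1}=\{c\in Q^{m+1}: c\cap U^m\ne\varnothing\},\qquad \rho^{m+1}(c)=\rho^m(c\cap U^m).$$
The image of a nonempty finite chain is a nonempty finite chain, so $\rho^{m+1}(c)\in Q^{m+1}_0$. Clearly $\rho^{m+1}$ preserves inclusions. If $c\in\mathrm{ch}(Q_0^m)$, then $c\subseteq U^m$, so $c\in U^{m+1}$ and $\rho^{m+1}(c)=c$.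

**Step 2: the radius.** Here we show that a point near $Q_0^{m+1}$ contains an element near $Q^m_0$. Let $d(c,Q_0^{m+1})=r\le\lambda_{m+1}=2\lambda_m+1$. If $r=0$, then $c\in Q_0^{m+1}\subseteq U^{m+1}$. Otherwise take a shortest path $c=c_0,\dots,c_r\in Q^{m+1}_0$. By minimality the inclusions between consecutive terms are strict and alternate in direction, for otherwise a term could be dropped. So the interior terms $c_1,\dots,c_{r-1}$ are alternately contained in both neighbors (minima) or contain both neighbors (maxima). Choose an element $e_l\in c_l$ for each $l$. For $1\le i\le r$ let $z_i=e_l$, where $c_l$ is the smaller of $c_{i-1},c_i$; so $z_i\in c_{i-1}\cap c_i$. At an interior minimum $c_i$ we have $z_i=z_{i+1}=e_i$. At an interior maximum $c_i$, both $z_i$ and $z_{i+1}$ belong to the chain $c_i$, so they are comparable. Hence $d(z_1,z_r)$ is at most the number of interior maxima. This number is at most $\lambda_m$, because there are $r-1\le2\lambda_m$ interior terms and they alternate. Since $z_r\in c_r\subseteq Q_0^m$, the inductive property gives $z_1\in U^m$. As $z_1\in c_0=c$, we get $c\in U^{m+1}$.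 $\square$

An example: for $\Lambda_1^0\subset\Delta_1$ we have $Q^m=Z_{2^m}$ and $Q_0^m=\{0\}$. Here $U^1=\{0\}$, then $U^2=\{0,1\}\subset Z_4$, then $U^3=\{0,1,2,3\}\subset Z_8$. In general $U^m=\{0,\dots,\lambda_m\}$, because the chains of $Z_{2^m}$ meeting $\{0,\dots,\lambda\}$ are at positions $0,\dots,2\lambda+1$ in $Z_{2^{m+1}}$.

From now on fix $m\ge1$, put $Q=S^m(\Delta_k)$, $Q_0=S^m(\Lambda_k^i)$, and write $U,\rho,\lambda=2^{m-1}-1$ for the level-$m$ data of Lemma 2 applied to $Q^1=S^1(\Delta_k)$, $Q^1_0=S^1(\Lambda^i_k)$. By (2.2), $Q_0$ is down-closed in $Q$. If $c_0,\dots,c_r$ is a $(j',j)$-path lying entirely in $U$, then $\rho(c_0),\dots,\rho(c_r)$ is a $(j',j)$-path in $Q_0$. Applying (4.1) to it with $F=D$ gives: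

> **(5.1)** If $D:Q_0\to Z_L$ is order preserving, there is no $(j',j)$-path ($1\le j\le j'\le L$) lying in $U$ from some $s$ to some $t$ with $D\rho(s)\ge j'$ and $D\rho(t)\le j-1$.

> **(5.2)** Any path of length $r\le 2^m-1=2\lambda+1$ with both ends in $Q_0$ lies in $U$.

Indeed its $i$-th term is within $\min(i,r-i)\le\lambda$ of $Q_0$.

> **(5.3)** If $L\le2^m-1$, every order-preserving $D:Q_0\to Z_L$ extends to an order-preserving map $Q\to Z_L$.

Indeed, apply Lemma 1 with $S=Q_0$, $h=D$. An obstruction has length at most $L\le2^m-1$, so it lies in $U$ by (5.2). As $\rho$ is the identity on $Q_0$, it contradicts (5.1).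

## 6. The exact Kan level of the fences $Z_L$ and $Z_L^{op}$

We prove part 2 of Theorem B. Let $L\ge1$, $m\ge1$ and $N=2^m\ge2$, with $Q_0\subseteq Q$ as above.

**Step 1: $\mathrm{Ex}^m(NZ_L)$ is Kan for $L\le2^m$.** For $L\le2^m-1$ this is (5.3) with (2.1). The purpose now is to gain one more unit from the down-closedness of $Q_0$. Let $L=2^m$ and let $D:Q_0\to Z_L$ be order preserving. We apply Lemma 1 with $S=Q_0$, $h=D$. Obstructions of length at most $L-1$ are excluded by (5.2) and (5.1). One of length $L$ has $j'=L$ and $j=1$. Since $L$ is even, its first step goes down and its last step goes up: $c_1\le c_0\in Q_0$ and $c_{L-1}\le c_L\in Q_0$. So $c_1,c_{L-1}\in Q_0$, and the part from $c_1$ to $c_{L-1}$ has length $L-2\le2^m-1$. By (5.2) that part lies in $U$, hence so does the whole path, contradicting (5.1). So $D$ extends.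

**Step 2: $\mathrm{Ex}^m(NZ_L)$ is not Kan for $L>2^m$.** This was shown at the start of Section 3.

**Step 3: $\mathrm{Ex}^m(NZ_L^{op})$ is Kan for $L\le2^m-1$.** Order-preserving maps $Q\to Z_L^{op}$ are order-preserving maps $Q^{op}\to Z_L$. So let $D:Q_0^{op}\to Z_L$ be order preserving, and apply Lemma 1 to $Q^{op}$ with $S=Q_0$, $h=D$. An obstruction has length at most $L\le2^m-1$, and comparability does not depend on the direction of the order, so by (5.2) it lies in $U$. The map $\rho$ also preserves the opposite orders, so it carries the obstruction to a $(j',j)$-path in $Q^{op}_0$ with the same ends, contradicting (4.1) for $F=D$.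

**Step 4: $\mathrm{Ex}^m(NZ^{op}_L)$ is not Kan for $L\ge2^m$.** We use the triangle again, with a map that wastes its first step. Define $D:Z_{2N}=S^m(\Lambda^1_2)\to Z_L^{op}$ by $D(0)=0$ and $D(i)=\min(i-1,L)$ for $i\ge1$. It is order preserving: $D(0)=D(1)$. For neighbors $i,i'\ge1$ either $D(i)=D(i')=L$, or the odd one goes to an even number, which is maximal in $Z^{op}_L$, and the even one to an adjacent odd number. Here $D(2N)=\min(2N-1,L)$. Suppose $D$ has an extension $E$ to $S^m(\Delta_2)$, and let $e_0<e_1>e_2<\cdots>e_N$ be the fence from vertex $0$ to vertex $2$ given by $S^m$ of the edge.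

If $L\ge N+1$, then $D(2N)\ge N+1$, because $2N-1\ge N+1$. So $|E(e_0)-E(e_N)|\ge N+1>N$, which is impossible.

If $L=N$, then $E(e_0)=0$ and $E(e_N)=N$ are both even, so maximal in $Z_L^{op}$. As $e_1>e_0$ and $e_{N-1}>e_N$, we get $E(e_1)=0$ and $E(e_{N-1})=N$. But $|E(e_1)-E(e_{N-1})|\le N-2$, which is impossible. $\square$

In particular the finite poset $Z_{2^n+1}$ has the property required in the conjecture for every $n\ge0$. For $n\ge1$ this is $2^n<2^n+1\le2^{n+1}$. For $n=0$, $Z_2$ is not a groupoid, so fact (1) applies, and $2\le2^1$.

## 7. Surjectivity costs a factor of two: $\mathrm{Ex}^n(NP_L)$ is not Kan for $2^{n-1}<L\le2^n$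

**Proposition 3.** If $n\ge1$ and $2^{n-1}<L\le2^n$, then $\mathrm{Ex}^n(NP_L)$ is not Kan.

Compare with Section 6: in this range $\mathrm{Ex}^n(NZ_L)$ is Kan. What fails is that the extended functions need not be onto.

The smallest case is $n=1$, $L=2$. Take $S^1(\Lambda_2^1)=Z_4$ and divide $X$ into six nonempty clopen pieces. On them let the values at $i=0,1,2,3,4$ be respectively
$$00000,\quad 11110,\quad 22210,\quad 00000,\quad 01111,\quad 01222 .$$
Each word is an order-preserving map $Z_4\to Z_2$, and in each column all of $0,1,2$ occur, so we have an order-preserving map $D:Z_4\to P_2$. Every word starts or ends with $0$. The top face of $\Delta_2$ lies above both vertices $0$ and $2$, so at every $x\in X$ an extension would have a value above $0$ in $Z_2$, that is, $0$ or $1$. It would never take the value $2$. The general proof is the same.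

**Proof.** **Step 1: the horn.** We want an order-preserving map to $P_L$ that at each $x\in X$ vanishes at one of the two end vertices. Put $N=2^n$ and identify $S^n(\Lambda_2^1)=Z_{2N}$. For $z\in Z_L$ let
$$\gamma_z(i)=\min(2N-i,z),\qquad\gamma'_z(i)=\min(i,z).$$
These are order-preserving maps $Z_{2N}\to Z_L$: the second leaves two neighbors unchanged or sends both to $z$, and $i\mapsto2N-i$ is an automorphism of $Z_{2N}$. Since $z\le L\le N$, we have $\gamma_z(i)=z$ for $i\le N$ and $\gamma_z'(i)=z$ for $i\ge N$. Also $\gamma_z(2N)=0$ and $\gamma'_z(0)=0$. Partition $X$ into $2(L+1)$ nonempty clopen sets indexed by the symbols $\gamma_z,\gamma'_z$, and let $D(i)$ be the function with constant value $\gamma(i)$ on the piece of $\gamma$. Every $D(i)$ is onto: for $i\le N$ use the pieces of the $\gamma_z$, for $i\ge N$ those of the $\gamma'_z$. So $D:S^n(\Lambda_2^1)\to P_L$ is well defined and order preserving. For every $x\in X$ we have $D(v)(x)=0$ for $v$ one of the vertices $0,2$.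

**Step 2: no extension.** We find an element close to both vertices. Suppose $E:S^n(\Delta_2)\to P_L$ extends $D$. Let $f$ be the $(n-1)$-fold iterated singleton on the top face $\{0,1,2\}\in S^1(\Delta_2)$. In $S^1(\Delta_2)$ the top face and a vertex are comparable, so by (2.4) $d(f,v)\le2^{n-1}$ in $S^n(\Delta_2)$ for each vertex $v$. Evaluation at $x$ is an order-preserving map $P_L\to Z_L$, so $|E(f)(x)-D(v)(x)|\le2^{n-1}$. Taking $v$ with $D(v)(x)=0$ gives $E(f)(x)\le2^{n-1}<L$ for all $x$. So $E(f)$ is not surjective, a contradiction. By (2.1), $\mathrm{Ex}^n(NP_L)$ is not Kan. $\square$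

## 8. Prescribing a value at a new point: $\mathrm{Ex}^m(NP_L)$ is Kan for $2\le L\le2^{m-1}$

**Proposition 4.** If $m\ge2$ and $2\le L\le2^{m-1}$, then $\mathrm{Ex}^m(NP_L)$ is Kan.

The obvious approach is to extend pointwise. A map $\varphi:Q_0\to P_L$ amounts to finitely many order-preserving maps $D_a:Q_0\to Z_L$, one for each piece $X_a$ of a clopen partition of $X$, and (5.3) extends each of them to $Q$ as soon as $L\le2^m-1$. The glued map has continuous values, but at a new point $p$ the value may fail to be onto. This is a real obstacle: for $m=2$ and $L=3$ every $D_a$ extends, but $\mathrm{Ex}^2(NP_3)$ is not Kan by Proposition 3. What helps is that $D_a$ has many extensions and that $X_a$ can be divided further. It suffices that, for each new point $p$ and each value $z$, some piece has an extension with value $z$ at $p$. Each extension is then given a small part of its piece.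

**Proof.** **Step 1: splitting into pieces.** Let $Q=S^m(\Delta_k)$, $Q_0=S^m(\Lambda_k^i)$, with $U,\rho$ and $\lambda=2^{m-1}-1\ge L-1$. Let $\varphi:Q_0\to P_L$ be order preserving. Since $Q_0$ is finite, $X$ splits into finitely many nonempty clopen sets $X_a$ on which all $\varphi(q)$, $q\in Q_0$, are constant. Let $D_a(q)$ be the value of $\varphi(q)$ on $X_a$. Each $D_a:Q_0\to Z_L$ is order preserving. Since $L\le2^{m-1}\le2^m-1$, each $D_a$ extends to $Q$ by (5.3).

**Step 2: every value can be reached at every new point.** The claim is: for all $p\in Q\setminus Q_0$ and $z\in Z_L$ there are an index $a$ and an order-preserving extension $E:Q\to Z_L$ of $D_a$ with $E(p)=z$.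

If $p\in U$, choose $a$ with $D_a(\rho(p))=z$. This is possible because $\varphi(\rho(p))$ is surjective. If $p\notin U$, take any $a$. Let $S=Q_0\cup\{p\}$, $h|_{Q_0}=D_a$, $h(p)=z$. By Lemma 1 it is enough to exclude obstructions $s=c_0,\dots,c_r=t$, where $r=j'-j+1\le L$.

The case $s=t$ is impossible, since $h(s)\ge j'>j-1\ge h(t)$. The case $s,t\in Q_0$ is impossible by (5.2) and (5.1), as $r\le L\le2^m-1$. There remains the case that exactly one of $s,t$ is $p$. We show that then every $c_i$ is within $\lambda$ of $Q_0$:

* If $r\le L-1\le\lambda$, this is clear, since one end is in $Q_0$.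
* If $r=L$ and $L$ is odd, then $L<2^{m-1}$, because $2^{m-1}$ is even. So $r\le\lambda$ and this is again clear.
* If $r=L$ is even, then $j'=L$ and $j=1$, so the first step is downward and the last step is upward. If $s=p$, then $c_{L-1}\le t\in Q_0$ gives $c_{L-1}\in Q_0$. If $t=p$, then $c_1\le s\in Q_0$ gives $c_1\in Q_0$. Either way all $c_i$ are within $L-1\le\lambda$ of $Q_0$.

By Lemma 2 the path lies in $U$. If $p\notin U$, this is a contradiction, as $p$ is on the path. If $p\in U$, then $h=D_a\rho$ on $S$, by the choice of $a$ and because $\rho$ is the identity on $Q_0$. This contradicts (5.1). So $h$ extends.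

**Step 3: gluing.** Now we assemble a surjective extension. For every pair $(p,z)$ fix $a(p,z)$ and $E_{p,z}$ as in Step 2, and for every $a$ fix an extension $E_a$ of $D_a$. There are finitely many pairs, because $Q$ is finite. By (3.1), divide each $X_a$ into nonempty clopen pieces, one for $E_a$ and one for each $(p,z)$ with $a(p,z)=a$. On each piece let $\varphi(q)$, $q\in Q$, be the constant value at $q$ of the corresponding extension. On $Q_0$ this is the given $\varphi$, since all extensions used on $X_a$ restrict to $D_a$. Each $\varphi(q)$ is continuous, and $\varphi$ preserves order pointwise. For $p\in Q\setminus Q_0$, $\varphi(p)$ takes the value $z$ on the piece of $(p,z)$, for every $z$. So $\varphi:Q\to P_L$ is an extension, and by (2.1) $\mathrm{Ex}^m(NP_L)$ is Kan. $\square$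

## 9. Potentials, and the equivalence between the poset and the monoid

We return to the two observations made for $\mathbb N$. For a poset $Q$ and a group $G$, a functor $Q\to G$ is a family $m_{ab}\in G$ ($a\le b$) with $m_{aa}=1$ and $m_{bc}m_{ab}=m_{ac}$ for $a\le b\le c$.

**Definition (simple poset).** $Q$ is **simple** if $d$ is finite on $Q$ and, for every group $G$, every functor $m:Q\to G$ has the form $m_{ab}=g_b^{-1}g_a$ for some elements $g_a\in G$.

For instance, every fence is simple: choose $g_0=1$ and determine $g_1,g_2,\dots$ one after the other, each from the relation between neighbors. By contrast, the poset with $0,2$ below $1,3$ is not simple: it is a closed zigzag, and we may put $m_{01}=g\ne1$ and $1$ on the other relations. If $m_{ab}=g_b^{-1}g_a$, the three relations with label $1$ give $g_0=g_3=g_2=g_1$, so $m_{01}=1$, a contradiction.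

**Lemma 5.** $S^n(\Delta_k)$ and $S^n(\Lambda_k^i)$ are simple for all $n,k\ge1$ and all $i$.

**Proof.** **Step 1: $S^1(\Delta_k)$.** It has a greatest element $T$, so $d$ is finite. Take $g_a=m_{aT}$. Then $m_{bT}m_{ab}=m_{aT}$ gives $m_{ab}=g_b^{-1}g_a$.

**Step 2: $S^1(\Lambda_k^i)$.** We repeat the computation of Section 1, now without commutativity. For a face $a$ of the horn, $\bar a=a\cup\{i\}$ is a face of the horn, and $a\le\bar a\ge\{i\}$; in particular $d$ is finite. Put $g_a=m_{\{i\}\bar a}^{-1}m_{a\bar a}$. For $a\le b$ we have $m_{b\bar b}m_{ab}=m_{a\bar b}=m_{\bar a\bar b}m_{a\bar a}$ and $m_{\{i\}\bar b}=m_{\bar a\bar b}m_{\{i\}\bar a}$. Hence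
$$g_bm_{ab}=m_{\{i\}\bar b}^{-1}m_{b\bar b}m_{ab}=m_{\{i\}\bar b}^{-1}m_{\bar a\bar b}m_{a\bar a}=m_{\{i\}\bar a}^{-1}m_{a\bar a}=g_a .$$

**Step 3: if $Q$ is simple, so is $\mathrm{ch}(Q)$.** This carries the property to all subdivisions. Finiteness of $d$ holds because $\{\max c\}\subseteq c$, together with (2.4). Let $m:\mathrm{ch}(Q)\to G$ be a functor. We first normalize it so that it is trivial on the inclusions $\{\max c\}\subseteq c$. Put $u_c=m_{\{\max c\},c}$ and $m'_{cd}=u_d^{-1}m_{cd}u_c$. Then $m'$ is a functor, and $m'_{\{\max c\},c}=u_c^{-1}m_{\{\max c\},c}u_{\{\max c\}}=1$ for all $c$, since $u_{\{x\}}=1$.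

Next we show that $m'_{cd}$ depends only on the two maxima. Let $c\subseteq d$, $x=\max c$, $y=\max d$; then $x\le y$ and $\{x,y\}\subseteq d$. We have
$$1=m'_{\{y\},d}=m'_{\{x,y\},d}\,m'_{\{y\},\{x,y\}}=m'_{\{x,y\},d},$$
$$m'_{cd}=m'_{cd}\,m'_{\{x\},c}=m'_{\{x\},d}=m'_{\{x,y\},d}\,m'_{\{x\},\{x,y\}}=m'_{\{x\},\{x,y\}}=:q_{xy}.$$
For $x\le y\le z$ in $Q$ and $e=\{x,y,z\}$, this formula gives
$$q_{xz}=m'_{\{x\},e}=m'_{\{x,y\},e}\,m'_{\{x\},\{x,y\}}=q_{yz}q_{xy}.$$
Also $q_{xx}=1$. So $q$ is a functor $Q\to G$, and as $Q$ is simple, $q_{xy}=k_y^{-1}k_x$ for some $k_x\in G$. Hence $m_{cd}=u_dm'_{cd}u_c^{-1}=u_dk_{\max d}^{-1}k_{\max c}u_c^{-1}=g_d^{-1}g_c$ with $g_c=k_{\max c}u_c^{-1}$. $\square$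

**Lemma 6.** Let a group $G$ act transitively by automorphisms on a poset $P$, $p_0\in P$, $M=\{g\in G:gp_0\le p_0\}$. For $n\ge1$: $\mathrm{Ex}^n(NM)$ is Kan iff $\mathrm{Ex}^n(NP)$ is Kan.

**Proof.** Let $Q_0=S^n(\Lambda_k^i)\subseteq Q=S^n(\Delta_k)$. Note that $g_b^{-1}g_a\in M$ iff $g_ap_0\le g_bp_0$. A functor to $M$ is a functor to $G$ with values in $M$. We use (2.1).

**Step 1: if $\mathrm{Ex}^n(NP)$ is Kan, so is $\mathrm{Ex}^n(NM)$.** Here potentials turn a functor into a map to $P$. Let $m:Q_0\to M$ be a functor. By Lemma 5 write $m_{ab}=g_b^{-1}g_a$. Then $\varphi(a)=g_ap_0$ is an order-preserving map $Q_0\to P$. Extend it to $\varphi:Q\to P$, and for $a\in Q\setminus Q_0$ use transitivity to choose $g_a$ with $g_ap_0=\varphi(a)$. Then $m_{ab}=g_b^{-1}g_a\in M$ for all $a\le b$ in $Q$, and this defines an extension $Q\to M$.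

**Step 2: if $\mathrm{Ex}^n(NM)$ is Kan, so is $\mathrm{Ex}^n(NP)$.** Here the potentials of the extension must be matched with those on the horn. Let $\varphi:Q_0\to P$ be order preserving. Choose $g_a$ with $g_ap_0=\varphi(a)$. Then $m_{ab}=g_b^{-1}g_a$ is a functor $Q_0\to M$. Extend it to $Q\to M$, and by Lemma 5 write the extension as $m_{ab}=h_b^{-1}h_a$. On $Q_0$, the equality $h_b^{-1}h_a=g_b^{-1}g_a$ gives $h_ag_a^{-1}=h_bg_b^{-1}$ whenever $a\le b$. As $d$ is finite on $Q_0$, $h_ag_a^{-1}=c$ is constant on $Q_0$. Then $a\mapsto c^{-1}h_ap_0$ is an order-preserving map $Q\to P$, because $h_b^{-1}h_a\in M$ for $a\le b$. On $Q_0$ it equals $g_ap_0=\varphi(a)$. $\square$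

## 10. Double cosets and a finite presentation of $M_L$

The aim is a criterion for $M=\{g:gp_0\le p_0\}$ to be finitely presentable in terms of the action, and then its verification for $V$ acting on $P_L$. The stabilizer $H$ of $p_0$ is a subgroup of $M$, and $M$ is a union of double cosets of $H$. We present $M$ by $H$ and one further generator for each double coset other than $H$.

**Lemma 7.** In the situation of Lemma 6 let $H=\mathrm{Stab}(p_0)$. Suppose $H$ is finitely presented, $G$ has finitely many orbits on pairs $p\le q$ and on triples $p\le q\le r$ in $P$, and stabilizers of pairs $p\le q$ are finitely generated. Then $M$ is finitely presentable.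

**Proof.** **Step 1: finitely many double cosets.** Orbits on pairs control the generators. For $g,g'\in M$, $HgH=Hg'H$ iff the pairs $gp_0\le p_0$ and $g'p_0\le p_0$ are in one $G$-orbit. Indeed, if $k\in G$ carries the first pair to the second, then $k\in H$ and $g'^{-1}kg\in H$, so $g'\in HgH$. Conversely, if $g'=kgk'$ with $k,k'\in H$, then $k$ carries the first pair to the second. So $M$ is a finite disjoint union of double cosets $Ht_jH$, $j=0,\dots,r$, with $t_0=1$. Let $H_j=H\cap t_jHt_j^{-1}$, the stabilizer of the pair $t_jp_0\le p_0$; it is finitely generated.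

**Step 2: finitely many products to record.** Orbits on triples control the relations. For $i,j\ge1$ we show that the set of double cosets $(H\cap t_i^{-1}Ht_i)\backslash H/H_j$ is finite. Send $u\in H$ to the orbit of the triple $t_iut_jp_0\le t_ip_0\le p_0$. If $u,u'$ give the same orbit, there is $g\in H\cap t_iHt_i^{-1}$ with $gt_iut_jp_0=t_iu't_jp_0$. With $g'=t_i^{-1}gt_i\in H\cap t_i^{-1}Ht_i$ this reads $g'ut_jp_0=u't_jp_0$. So the element $u'^{-1}g'u$ lies in $H$ and fixes $t_jp_0$, that is, it lies in $H_j$. So $u'\in(H\cap t_i^{-1}Ht_i)\,u\,H_j$. Thus distinct double cosets give distinct orbits, and there are finitely many.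

**Step 3: the presentation.** A finitely presented group is finitely presented as a monoid, by adding inverses of the generators as further generators, with the relations saying that they are inverses. In the same way a finitely generated group is a finitely generated monoid. Let $\mathcal M$ be the monoid with generators a finite monoid generating set of $H$ and $t_1,\dots,t_r$, and the following relations, where elements of $H$ are written as words in the generators of $H$ and $t_0$ is the empty word:

* (a) finitely many relations defining $H$ as a monoid;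
* (b) $ut_j=t_j\,(t_j^{-1}ut_j)$ for $j\ge1$ and $u$ in a finite monoid generating set of $H_j$;
* (c) for $i,j\ge1$ and $u$ in a finite set of representatives of $(H\cap t_i^{-1}Ht_i)\backslash H/H_j$: one relation $t_iut_j=vt_kv'$ with $v,v'\in H$, $0\le k\le r$, valid in $M$.

In (b), $t_j^{-1}ut_j$ lies in $H$ because $u\in t_jHt_j^{-1}$. All relations hold in $M$, so there is a homomorphism $\mathcal M\to M$. It is surjective by Step 1. By (a), elements of $H$ have well-defined images in $\mathcal M$, compatible with products. Relation (b) holds in $\mathcal M$ for all $u\in H_j$: if it holds for $u_1,u_2$, then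
$$u_1u_2t_j=u_1t_j(t_j^{-1}u_2t_j)=t_j(t_j^{-1}u_1t_j)(t_j^{-1}u_2t_j).$$

**Step 4: normal form.** We show that every element of $\mathcal M$ has the form $ht_kh'$. Let $\mathcal N\subseteq\mathcal M$ be the set of elements $ht_kh'$, $h,h'\in H$, $0\le k\le r$. It contains $1$ and all generators. It is closed under multiplication. For a product $(ht_ih')(gt_jg')$ this is clear if $i=0$ or $j=0$. If $i,j\ge1$, write $w=h'g=\alpha u\beta$ with $\alpha\in H\cap t_i^{-1}Ht_i$, $u$ a representative, $\beta\in H_j$. Since $t_i\alpha t_i^{-1}\in H_i$, relation (b) gives $t_i\alpha=(t_i\alpha t_i^{-1})t_i$ in $\mathcal M$, and likewise $\beta t_j=t_j(t_j^{-1}\beta t_j)$. So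
$$t_iwt_j=(t_i\alpha t_i^{-1})\,t_iut_j\,(t_j^{-1}\beta t_j),$$
which lies in $\mathcal N$ by (c), and hence so does the product. Thus $\mathcal N=\mathcal M$.

**Step 5: injectivity.** Suppose $ht_kh'$ and $gt_lg'$ have the same image in $M$. Then $k=l$, since the double cosets are disjoint. For $k=0$ they agree in $\mathcal M$ by (a). For $k\ge1$, $u=g^{-1}h$ satisfies $ut_k=t_kg'h'^{-1}$ in $G$. So $u\in H_k$ and $t_k^{-1}ut_k=g'h'^{-1}$, and in $\mathcal M$ we get
$$ht_kh'=g\,ut_k\,h'=g\,t_kg'h'^{-1}h'=gt_kg'.$$
So $\mathcal M\cong M$. $\square$

**Proposition 8.** $V$ acts transitively on $P_L$, and $M_L$ is finitely presentable.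

**Proof.** **Step 1: cutting clopen sets into cones.** We collect what makes $V$ flexible. First, $V$ consists of the homeomorphisms $g$ of $X$ that are locally of the form $wx\mapsto w'x$. Elements of $V$ have this property. Conversely, if $g$ has it, then by compactness $X$ is covered by finitely many cones on each of which $g$ is of this form. Keeping only the maximal ones gives a partition of $X$ into cones, because two cones are nested or disjoint, and their images are cones that partition $X$. Second, every nonempty clopen set is a disjoint union of $s$ cones for all large $s$: it is compact and open, so it is a finite union of cones, hence a disjoint union of the maximal ones, and replacing $uX$ by $u0X\sqcup u1X$ increases the number by one.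

**Step 2: moving ordered partitions.** This gives transitivity and the counting of orbits. Let $(A_\tau)_{\tau\in T}$ and $(B_\tau)_{\tau\in T}$ be partitions of $X$ into nonempty clopen sets, with $T$ finite. Then some $g\in V$ has $gA_\tau=B_\tau$ for all $\tau$: divide $A_\tau$ and $B_\tau$ into equally many cones and map cones to cones.

**Step 3: stabilizers.** Let $V_A$ be the group of elements of $V$ supported in a nonempty clopen set $A$. Dividing $A$ and $X$ into equally many cones gives a cone-by-cone homeomorphism $A\to X$. Conjugation with it identifies $V_A$ with $V$, by the local description in Step 1. The stabilizer of an ordered partition $(A_\tau)_{\tau\in T}$ consists of the $g\in V$ with $gA_\tau=A_\tau$ for all $\tau$. Restricting $g$ to each $A_\tau$, and extending by the identity, shows that the stabilizer is $\prod_\tau V_{A_\tau}\cong V^{|T|}$.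

**Step 4: the hypotheses of Lemma 7.** An element $f$ of $P_L$ is the same as an ordered partition $(f^{-1}(z))_{z\in Z_L}$ into nonempty clopen sets, and $(gf)^{-1}(z)=g(f^{-1}(z))$. So $V$ is transitive on $P_L$ by Step 2, and $\mathrm{Stab}(p_0)\cong V^{L+1}$ is finitely presented because $V$ is. A pair $f\le f'$ amounts to an ordered partition indexed by the image $T$ of $(f,f'):X\to Z_L^2$. Two pairs with the same $T$ are in one orbit, so there are finitely many orbits, and the stabilizers $\cong V^{|T|}$ are finitely generated. In the same way triples, with $T\subseteq Z_L^3$, form finitely many orbits. By Lemma 7, $M_L$ is finitely presentable. $\square$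

## 11. Proofs of Theorems A and B

**Proof of Theorem A.** The case $n=0$ was proved in Section 1. Let $n\ge1$ and $L=2^n\ge2$. Since $2^{n-1}<L\le2^n$, $\mathrm{Ex}^n(NP_L)$ is not Kan by Proposition 3. With $m=n+1\ge2$ we have $L=2^{m-1}$, so $\mathrm{Ex}^{n+1}(NP_L)$ is Kan by Proposition 4. Since $V$ is transitive on $P_L$, Lemma 6 transfers both statements to $M_L$, and $M_L$ is finitely presentable by Proposition 8. Hence the conjecture holds, for categories and for monoids. $\blacksquare$

**Proof of Theorem B, part 1.** Let $L\ge2$ and $n=\lceil\log_2L\rceil\ge1$, so $2^{n-1}<L\le2^n$. By Proposition 3, Proposition 4 with $m=n+1$, and Lemma 6, $\mathrm{Ex}^n(NM_L)$ is not Kan and $\mathrm{Ex}^{n+1}(NM_L)$ is Kan. As $\mathrm{Ex}$ preserves Kan complexes, $\mathrm{Ex}^m(NM_L)$ is Kan for all $m\ge n+1$ and for no $m\le n$.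

**Proof of part 2.** This is Section 6.

**Proof of part 3.** The idea is to multiply by groups, which does not affect the Kan condition but changes the group of units. For a finitely presented group $H$, $NH$ is Kan by fact (1), hence so is $\mathrm{Ex}^mNH$. Both $N$ and $\mathrm{Ex}$ preserve products, so $\mathrm{Ex}^mN(M\times H)=\mathrm{Ex}^mNM\times\mathrm{Ex}^mNH$. A product $Y\times Y'$ of two nonempty simplicial sets is Kan iff both factors are. If both are Kan, fill a horn in each coordinate. Conversely, pair a horn in $Y$ with a constant horn at a vertex of $Y'$, fill it in the product and project to $Y$; and symmetrically for $Y'$. So, for $r\ge0$, $M\times\mathbb Z^r$ has the property of Theorem A whenever $M$ does. It is finitely presentable: take finite presentations of both factors and add the relations that generators of $M$ commute with generators of $\mathbb Z^r$.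

It remains to tell these monoids apart. For $M=M_{2^n}$, $n\ge1$, the group of units of $M$ is $\mathrm{Stab}(p_0)\cong V^{2^n+1}$, since $gp_0\le p_0$ and $g^{-1}p_0\le p_0$ force $gp_0=p_0$. As $V$ is simple and non-abelian, its commutator subgroup is a nontrivial normal subgroup, so $V$ is perfect. So the group of units of $M\times\mathbb Z^r$ has abelianization $\mathbb Z^r$, and these monoids are pairwise non-isomorphic. For $n=0$ the monoids $\mathbb N\times\mathbb Z^r$ have unit groups $\mathbb Z^r$ and are pairwise non-isomorphic. $\blacksquare$
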